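# Drawing a closed plane curve with at most $n+1$ inflection points

## 1. Doodles, inflections, drawings, blocks

**Curves and doodles.** All curves are smooth and immersed. A *double point* of a plane curve is a point where exactly two branches pass, and they cross transversally. A *doodle* is a finite union of closed immersed plane curves whose only singularities are transverse double points (no tangencies, no triple points). It is *connected* if its image is connected. A single closed curve with $n$ double points is a connected doodle with one component. Every component gets some fixed orientation; "left", "right" and the sign of the curvature ($+$ means turning left) refer to it.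

*Example.* The curve $\tau\mapsto(\sin\tau,\sin2\tau)$ is a figure-eight. If two different parameters $\tau,\tau'$ give the same point, then $\tau'\equiv\pi-\tau$ modulo $2\pi$ and $\sin2\tau'=-\sin2\tau$, so $\sin2\tau=0$. As the parameters differ, this leaves the origin, passed at $\tau=0$ with direction $(1,2)$ and at $\tau=\pi$ with direction $(-1,2)$. So $n=1$. Two round circles meeting in two points form a connected doodle with two components and two double points.

**Inflections.** An *inflection point* is a point where the signed curvature changes sign. A maximal arc on which the curvature vanishes identically and across which it changes sign counts as one inflection. The number of inflections does not depend on the orientations. All curves that we construct have a curvature zero set with finitely many components. On a closed component, the number of inflections is then the number of cyclic sign changes of the curvature, and this is even.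

*Example.* For the figure-eight above,
$$x'y''-x''y'=-4\cos\tau\sin2\tau+2\sin\tau\cos2\tau=-\sin\tau\,(4\cos^2\tau+2).$$
The sign changes exactly at $\tau=0$ and $\tau=\pi$, so there are two inflections.

**Drawings.** A *drawing* of a doodle $\gamma$ is an image $\Phi(\gamma)$ under a diffeomorphism $\Phi$ of $\mathbb R^2$. We say that $\gamma$ *can be drawn with* a certain number of inflections if some drawing has that many.

*Example.* Every embedded closed curve, however wiggly, is carried to a round circle by a diffeomorphism of the plane (smooth Schoenflies theorem). So it can be drawn with $0$ inflections.

**Maps and rotation systems.** A connected doodle with $n\ge1$ double points is a connected plane graph in which every vertex has degree $4$. Loops and multiple edges are allowed. At each vertex a strand goes *straight*, that is, it continues to the opposite edge-end. We call such a graph a *4-regular map*. Its *rotation system* is the list of counterclockwise cyclic orders of the edge-ends at the vertices.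

*Example.* Let there be one vertex. Four edge-ends $1,2,3,4$ in cyclic order are joined by two loops. Pairing $1$ with $3$ and $2$ with $4$ would give two Jordan curves crossing exactly once, which is impossible. So each loop joins neighboring ends, and on the sphere there is only one such map. Its faces are two faces with one corner each and one face with two corners. In the plane we may choose which face is the outer one. If it is the face with two corners, we see the figure-eight. If it is a face with one corner, we see the *limaçon*, a closed curve with one inner loop. So rotation system and outer face are both needed, and together they suffice:

**Fact (F).** If two connected doodles with double points have isomorphic rotation systems, and the isomorphism matches the outer faces, then an orientation-preserving diffeomorphism of $\mathbb R^2$ carries one onto the other.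

*Proof.* Near a double point, suitable local coordinates turn the two branches into the coordinate axes. So small discs around corresponding vertices can be matched by orientation-preserving diffeomorphisms that respect the doodles and the matching of edge-ends; here we use that the cyclic orders agree. The rest of each edge is an arc, and we extend the map over thin strips around these arcs. This gives an orientation-preserving diffeomorphism between regular neighborhoods of the two doodles that carries one doodle onto the other. Each boundary circle of the neighborhood follows the walk around a face, and such a walk is determined by the rotation system. So boundary circles go to the boundary circles of the corresponding faces, outer to outer. Since the images are connected, these circles bound discs in the bounded faces and one exterior of a disc in the outer face. An orientation-preserving diffeomorphism of $S^1$ is isotopic to the identity. Running this isotopy in a collar, we extend the map over the discs and over the exterior of a disc. $\square$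

So to draw a connected doodle with $n\ge1$, it suffices to construct a doodle with the same rotation system and the same outer face.

**Blocks.** In a connected 4-regular map $M$, call two edges equivalent if they are equal or lie on a common cycle. A loop is a cycle, and so is a pair of parallel edges. This is an equivalence relation, and its classes are the *blocks*. There is no bridge: cutting one would leave a component with exactly one vertex of odd degree. Hence, by textbook graph theory, a block is either a single loop or a loopless 2-connected graph. For a block $B$ let $n_B$ be the number of vertices that have degree $4$ *in $B$*, and let $o(M)$ be the number of blocks with $n_B$ odd. For a circle without double points put $o=0$.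

*Example.* The map with one vertex has two blocks, both loops, with $n_B=0$; so $o=0$. The curve $r=2+\cos(3\theta/2)$, $0\le\theta\le4\pi$, meets itself when $\cos(3\theta/2)=-\cos(3\theta/2)$, that is, at $\theta=\pi/3,\pi,5\pi/3$ and the same angles plus $2\pi$. There the values of $r'$ are $\pm\frac32$ with opposite signs, so the crossings are transverse. Calling the three points $P,Q,R$, the curve visits them in the order $PQRPQR$. So the map is a triangle with doubled edges: one block, $n_B=3$, $o=1$. If we add a small curl on one edge, then $n=4$, and there are two blocks: the new loop, with $n_B=0$, and the old block, which still has $n_B=3$ because the new vertex has degree $2$ in it. Again $o=1$.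

## 2. The bound $n+1-o$

How many inflections are forced by the topology of a plane curve with $n$ double points? The precise question comes from Gleb Nenashev, "Counting the minimal number of inflections of a plane curve", arXiv:1402.5659 (2014): *prove or disprove that any closed plane curve with $n$ double points can be drawn with at most $n+1$ inflection points.*

Two known results come with the question. First, any doodle with $n$ double points, connected or not, can be drawn with at most $2n$ inflections. Second, call a closed curve tree-like if removing any double point together with a small neighborhood of it disconnects the curve. Then any tree-like curve with $n$ double points other than the figure-eight can be drawn with at most $n$ inflections. Neither result is used below. The statement is true, and we prove the following.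

**Theorem.** Every connected doodle with $n$ double points can be drawn with at most $n+1-o$ inflection points, where $o\ge0$ is its number of blocks with $n_B$ odd. In particular, any closed plane curve with $n$ double points can be drawn with at most $n+1$ inflection points, and with at most $n$ if $n$ is even.

**Complement.** For every even $n\ge2$ there is a closed curve with $n$ double points all of whose drawings have at least $n$ inflections. All drawings of the figure-eight ($n=1$) have at least $2=n+1$ inflections.

## 3. Monogons, small $n$, and the proof of the Complement

For $n=0$ the curve is a circle and needs no inflection. For $n=1$ there are, by the example before Fact (F), two curves. The limaçon $r=1+2\cos\theta$ has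
$$r^2+2r'^2-rr''=(1+2\cos\theta)^2+8\sin^2\theta+2\cos\theta(1+2\cos\theta)=9+6\cos\theta>0,$$
so it needs no inflection. The figure-eight was drawn with two. It cannot be done with fewer, for the following reason.

**Monogons.** Let a loop $\ell$ of a drawing, based at a double point, bound a bounded face with a single corner there. By transversality the interior angle $\iota$ at the corner lies in $(0,\pi)$. If the face is on the left of $\ell$, the theorem of turning tangents gives
$$\int_\ell\kappa\,ds=2\pi-(\pi-\iota)=\pi+\iota>0,$$
so $\ell$ contains a point of positive curvature. By reflection, if the face is on the right, $\ell$ contains a point of negative curvature.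

**Proof of the Complement.** The figure-eight has one monogon on its left and one on its right, and this remains so in every drawing. So every drawing has points of both curvature signs on a closed curve, hence at least $2$ inflections.

Let $n\ge2$ be even. Let $A_n$ be a counterclockwise circle with $n$ small curls, alternately inside (loop on the left) and outside (loop on the right). It has $n$ double points. Let $\Phi$ be a diffeomorphism of $\mathbb R^2$. Composing with a reflection does not change the number of inflections, so we may assume that $\Phi$ preserves orientation. The $n$ monogons remain bounded faces with one corner, alternately on the left and on the right. So along $\Phi(A_n)$ there are $n$ points whose curvature signs alternate cyclically, and between consecutive ones there is an inflection. Hence there are at least $n$ inflections. $\blacksquare$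

The same computation shows what a curl costs. A small curl on the *inside* of a convex arc can keep turning the same way and costs nothing. A curl on the *outside* of a convex arc must turn the other way and then come back, which costs two inflections for a single double point.

## 4. A direct sweep, and the vertices that block it

A sensible first attempt is to draw the curve nearly as a graph and then to bend it. Open the curve at a point and stretch it so that it enters from the left and leaves to the right. Suppose that we can arrange that the coordinate $x$ is strictly monotone on every edge, and that vertical tangents occur only at double points, at most one per double point. Now apply $(x,y)\mapsto(x,h(x)+\epsilon y)$ with $h''>0$ and small $\epsilon>0$. This squeezes everything onto the convex curve $y=h(x)$.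

*Example.* Take the $x$-axis together with the unit circle $(\cos\tau,\sin\tau)$, and let $h''=\frac12$ on $[-1,1]$. The curvature of the bent circle has the sign of
$$h''x'^3+\epsilon(x'y''-x''y')=-\tfrac12\sin^3\tau+\epsilon .$$
For $0<\epsilon<\frac12$ it changes sign exactly twice, near $\tau=0$ and near $\tau=\pi$. So there is one inflection per vertical tangent, and away from these the curvature has the sign of $x'$.

If this worked for all curves, we would pay at most one inflection per double point. It stops at *cut vertices*. Suppose that a part $S$ of the graph is attached to the rest at a single vertex $v$ and does not contain the two ends. If $S$ has a loop at $v$, then $x$ is not monotone on it. Otherwise $S$ has other vertices. With at most one vertical tangent per vertex, each vertex has an edge to its left and an edge to its right. The rightmost vertex of $S\setminus v$ has an edge to the right, which can only end at $v$; so $v$ is to the right of all other vertices of $S$. By symmetry $v$ is to the left of all of them, a contradiction. So some edge or vertex of $S$ carries a vertical tangent that we have not paid for.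

The natural repair is to sweep only the part without cut vertices and to hang the remaining parts onto it as small decorated curls, by induction. This stops too if we only count inflections of one kind of picture. If we know "cost at most $k'+1$" for each hanging part with $k'$ vertices, and each hanging curl may be on the expensive side of its arc, then two parts with $k_1$ and $k_2$ vertices, hung by two new vertices, give $(k_1+1+2)+(k_2+1+2)=k+4$, where $k=k_1+k_2+2$. Already $r$ bare curls on the wrong side of a convex arc give $2r$.

Those $r$ curls also show the way out: had the arc been bent the other way, they would all have been free. So we keep two costs for every opened curve, one for each way of bending it, and estimate their *sum*. A curl is free for one way and costs two for the other, so it contributes $2$ to the sum whichever side it is on. The swept part can be bent both ways at the same price, with opposite curvature signs at chosen points. At the very end one passes from the sum to a single cost, once, and this produces the $+1$.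

## 5. Marked maps and the two costs $a$ and $b$

**Marked maps.** A *marked map* $T=(M,E)$ is a connected 4-regular map $M$ on the oriented sphere with $k\ge1$ vertices and a marked oriented edge $E$, with a point $\infty$ chosen inside $E$. For $k=0$ it is an oriented circle with a point $\infty$ on it (the *trivial* marked map). The component through $\infty$ is the *long component*. It is oriented by $E$, and it starts and ends at $\infty$. The mirror image of $T$ is denoted by $\overline T$.

*Example.* Take the map with one vertex and mark one of its two loops. Its orientation decides whether the other loop lies on its left or on its right. These are two marked maps, mirror images of each other.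

**$\sigma$-drawings.** Let $\sigma=\pm$. A *$\sigma$-drawing* of $T$ is the union $L\subset\mathbb R^2$ of a properly immersed line and finitely many immersed circles, with only transverse double points and with a curvature zero set with finitely many components, such that

* outside a compact set $L$ is $\{y=\sigma|x|\}$, and the line runs from left to right;
* $L\cup\{\infty\}\subset S^2$ is isomorphic to $(M,E,\infty)$, respecting the rotation system and the orientation of the long component.

Let $w$ be the sequence of curvature signs along the long component, the *word* of $L$. The *cost* of $L$ is the number of sign changes in the word $\sigma w\sigma$, plus the number of inflections of the closed components. It is even, since $\sigma w\sigma$ begins and ends with the same sign and closed components have an even number of inflections. Let $c_+(T)=a(T)$ and $c_-(T)=b(T)$ be the minimal costs of $+$- and $-$-drawings. That drawings exist will follow from the constructions; for now $\min\emptyset=\infty$.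

*Example (and a tool: rounding).* Fix a smooth even convex function that equals $|x|$ for $|x|\ge1$ and has positive second derivative on $(-1,1)$: integrate twice an even bump that is positive on $(-1,1)$ and has integral $2$. Its graph is a $+$-drawing of the trivial marked map with word $+$ and cost $0$; the reflected graph is a $-$-drawing of cost $0$. So $a=b=0$ for $k=0$. Affine images of such graphs *round* a corner of a polygonal path: in an arbitrarily small neighborhood of the corner, the path becomes smooth, with nonzero curvature of the sign of the turn inside the rounding.

The reflection $y\mapsto-y$ turns $+$-drawings of $\overline T$ into $-$-drawings of $T$ and flips all curvature signs. Hence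
$$a(\overline T)=b(T),\qquad b(\overline T)=a(T). \tag{1}$$

**Lemma 1.** $|a(T)-b(T)|\le2$.

*Proof.* We bend the two ends of a drawing down. Take a $+$-drawing $L$ with word $w$. Choose $N$ so that $L$ equals $y=|x|$ outside a compact set contained in $\{|x|<N\}$. Replace the ends $|x|\ge N$ by $y=2N-|x|$ and round the corners $(\pm N,N)$. No new double points arise, since in $|x|\ge N$ there were only the two ends. Along the line, both corners are turns from direction $(1,1)$ to $(1,-1)$, that is, right turns. After a vertical translation we have a $-$-drawing of $T$ with word $-\,w\,-$. On the long component its cost is the number of sign changes of $-w-$. This is at most the number for $+w+$ plus $2$, because the sign changes inside $w$ are the same and only the two junctions differ. Closed components are unchanged. So $b(T)\le a(T)+2$. Applied to $\overline T$, this and (1) give $a(T)\le b(T)+2$. $\square$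

## 6. Inserting a marked map at a point of nonzero curvature

**Insertion.** Let $g$ be an oriented edge of a (marked) map and $T'$ a marked map. *Inserting* $T'$ at a point of $g$ means: cut $g$ there, cut $T'$ at its point $\infty'$, and join the ends according to orientation. The rotations at all vertices are kept. *Example:* inserting the trivial marked map changes nothing; inserting the marked map of the previous example puts a small curl on $g$.

**Lemma 2.** Let $D$ be a doodle or a $\sigma$-drawing, and $q$ a non-double point where the curvature is nonzero of sign $\varepsilon$. Then $D$ can be modified in an arbitrarily small disc around $q$ to realize the insertion of $T'$ at $q$, raising the cost (respectively the number of inflections) by at most $c_\varepsilon(T')$.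

*Proof.* If $\varepsilon=-$, reflect $D$, insert $\overline{T'}$ at a point of positive curvature, and reflect back. By (1), $c_+(\overline{T'})=c_-(T')$. So let $\varepsilon=+$.

**Step 1: concentrate the curvature near $q$ in a corner.** A drawing of $T'$ has straight ends, so we first need a corner with straight sides. After an orientation-preserving isometry, $q=0$ and the curve near $q$ is a graph $y=f(x)$, $|x|\le\delta$, run to the right, with $f''>0$. Let $\chi(x)=\chi_0(x/\delta)$, where $\chi_0$ is smooth and even with values in $[0,1]$, equals $1$ near $\pm1$, and vanishes exactly on $[-\frac12,\frac12]$ (for arguments in $[-1,1]$). Put
$$m_0=\int_{-\delta}^{\delta}(1-\chi)f''\,du>0,\qquad x_*=\frac1{m_0}\int_{-\delta}^{\delta}u\,(1-\chi)f''\,du .$$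
Since $1-\chi$ is even, $\int u(1-\chi)f''(0)\,du=0$. Therefore
$$|x_*|\le\delta\cdot\frac{\sup_{|u|\le\delta}|f''(u)-f''(0)|}{\inf_{|u|\le\delta}f''(u)} ,$$
so $x_*/\delta\to0$ as $\delta\to0$, and $|x_*|<\delta/4$ for small $\delta$. Define
$$g(x)=f(-\delta)+f'(-\delta)(x+\delta)+\int_{-\delta}^x(x-u)\chi(u)f''(u)\,du+m_0\max(x-x_*,0).$$
By Taylor's formula for $f$,
$$g(x)-f(x)=m_0\max(x-x_*,0)-\int_{-\delta}^x(x-u)(1-\chi(u))f''(u)\,du .$$
This vanishes near $-\delta$, where $1-\chi=0$. Near $\delta$ it equals $m_0(x-x_*)-(x\,m_0-m_0x_*)=0$. So replacing $f$ by $g$ gives a curve that fits with the rest of $D$. It is smooth except at $c=(x_*,g(x_*))$, where the slope increases by $m_0>0$: a left turn. For $|x|\le\delta/2$ we have $\chi=0$, so the curve is straight on both sides of $c$. For $\delta/2<|x|\le\delta$ its curvature is positive.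

The change is small. The difference $(g-f)'$ takes values in $[-m_0,m_0]$, and $m_0=O(\delta)$, so $|g-f|=O(\delta^2)$. Hence for small $\delta$ the new arc lies in a prescribed disc around $q$ that meets $D$ only in the graph, and no double points arise.

**Step 2: replace the corner by a drawing of $T'$.** If $c_+(T')=\infty$ there is nothing to prove. Otherwise let $L'$ be a $+$-drawing of $T'$ of cost $a(T')$. Choose an affine map that takes the corner of $y=|x|$ to $c$ and whose linear part sends $(1,-1)$ and $(1,1)$ to positive multiples of the directions before and after $c$. Both pairs of directions are left turns, so the determinant is positive. Scale it so that the part of $L'$ off $y=|x|$ lands in a tiny disc around $c$, inside $|x|<\delta/2$. Inside this disc, replace the corner by the image of $L'$. Outside a still smaller disc the two agree, both being the two straight sides.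

An affine map with positive determinant multiplies $x'y''-x''y'$ by the determinant, so it preserves curvature signs. Thus the local word "$+$" of $D$ is replaced by "$+\,w'\,+$", where $w'$ is the word of $L'$, and the closed components of $L'$ are added. The count rises by at most the cost of $L'$, which is $a(T')=c_+(T')$. $\square$

## 7. A curl is free for one sign and costs two for the other

**Curls.** For a marked map $T'$, let $\mathrm{curl}^+(T')$ be the following marked map. Its long component comes from $\infty$ by an edge-end $\beta_1$ to a new vertex $v$, goes straight to the end $f$, runs through the long component of $T'$, returns by $f'$ to $v$, and leaves by $\beta_2$ to $\infty$. The counterclockwise order at $v$ is $(\beta_2,f,f',\beta_1)$. Here $f$ is opposite $\beta_1$ and $f'$ is opposite $\beta_2$, and the loop is on the left of the path $\beta_1\to v\to\beta_2$. In $\mathrm{curl}^-(T')$ the loop is on the right: the order at $v$ is reversed, while $T'$ itself is not mirrored. So $\overline{\mathrm{curl}^-(T')}=\mathrm{curl}^+(\overline{T'})$. *Example:* for trivial $T'$ these are the two marked maps of the first example in Section 5. We call them *bare curls*.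

**Lemma 3.** $a(\mathrm{curl}^{\pm}T')+b(\mathrm{curl}^{\pm}T')\le a(T')+b(T')+2$.

*Proof.* By (1), mirroring exchanges $a$ and $b$ and does not change the sum. So the claim for $\mathrm{curl}^-(T')$ is the claim for $\mathrm{curl}^+(\overline{T'})$, and it suffices to treat $\mathrm{curl}^+$. We give one drawing of the bare curl for each sign and insert $T'$ into its loop. We write $(p,q)\times(r,s)=ps-qr$; a turn is to the left if this is positive.

**The drawing $K_+$.** Come along $y=-x$ to $(-1,1)$, then go to $(1,3)$, $(-1,3)$, $(1,1)$, then leave along $y=x$. The directions are
$$(1,-1),\ (2,2),\ (-2,0),\ (2,-2),\ (1,1),$$
with consecutive cross products $4,4,4,4$. So all turns are left. The segments on $y=x+2$ and $y=2-x$ cross at $v=(0,2)$. There is no other crossing: the two rays lie in $x\le-1$ and $x\ge1$, the segments in $|x|\le1$, and on the lines $x=\pm1$ the rays are only at height $1$, where they join the path. After rounding we have a $+$-drawing of the bare curl of cost $0$. The loop contains a point of positive curvature near $(1,3)$.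

**The drawing $K_-$.** Come along $y=x$ from the lower left through the origin to $C=(1,1)$, go to $D=(-\frac32,1)$, then to $G=(-\frac12,\frac12)$, then leave along $y=-x$ through the origin to the lower right. The directions are
$$(1,1),\ (-\tfrac52,0),\ (1,-\tfrac12),\ (1,-1),$$
with cross products $\frac52,\frac54,-\frac12$. So the turns at $C,D,G$ are left, left, right. The only crossing is $v=(0,0)$: the segment $DG$ lies in $x<0<y$ and so misses $y=x$, and the last ray starts at height $\frac12$ and so misses $CD$. After rounding we have a $-$-drawing of the bare curl, and $-(++-)-$ has $2$ sign changes. The loop contains a point of negative curvature near $G$.

**Check of the rotation, and insertion.** In both drawings $\beta_1$ lies to the southwest of $v$, $f$ to the northeast, $f'$ to the northwest, and $\beta_2$ to the southeast. The counterclockwise order starting at southeast is $(\beta_2,f,f',\beta_1)$, as required. Inserting $T'$ by Lemma 2 at the indicated point of the loop gives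
$$a(\mathrm{curl}^+T')\le a(T'),\qquad b(\mathrm{curl}^+T')\le b(T')+2. \qquad\square$$

*Example.* For the bare $\mathrm{curl}^+$ we get $a=0$ and $b=2$ exactly. In any $-$-drawing the loop bounds a monogon on its left, bounded because its closure does not contain $\infty$. By Section 3 the loop has a point of positive curvature, so $-w-$ has at least two sign changes. Now take $i$ bare curls on the left and $j$ on the right of a line without other crossings. Inserting them into $y=h(x)$ and into $y=-h(x)$, with $h$ a rounding of $|x|$, gives $a\le2j$ and $b\le2i$. Lemma 1 gives $a\le\min(2j,2i+2)\le i+j+1$, even when $i=0$. This is the bound $k+1$ for $k=i+j$ vertices.

## 8. Frames: the same price for both ways of bending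

**Frames.** A *frame* is a marked map $F=(M,E)$ which is either trivial, or such that $M$ is loopless, has $m\ge2$ vertices, and has no cut vertex. Put $m=0$ for the trivial frame.

*Example.* The $x$-axis with the unit circle, with $\infty$ on the axis, is a frame with $m=2$: two vertices joined by four edges, one of which contains $\infty$. A bare curl is not a frame, since it has loops.

**Lemma 4.** Let $F$ be a frame with $m$ vertices. There are an even number $p\le m$, a $+$-drawing $D_+$ and a $-$-drawing $D_-$ of $F$, both of cost $p$, and for every edge $g$ a sign $\eta_g$, such that $g$ contains a non-double point where the curvature of $D_+$ has sign $\eta_g$ and a non-double point where the curvature of $D_-$ has sign $-\eta_g$. (The two pieces of $E\setminus\infty$ count as separate edges; the trivial frame has one edge.)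

*Proof.* For the trivial frame take $y=\pm h(x)$ with $h$ a rounding of $|x|$, $p=0$, $\eta=+$. Let $m\ge2$.

**Step 1: number the vertices so that each has a neighbor on both sides.** Remove a small open disc around $\infty$ from the sphere. What remains is a closed disc $\Delta$ and a graph $G\subset\Delta$ with two vertices $s,t\in\partial\Delta$ of degree $1$, the start and the end of the long component, and $m$ interior vertices of degree $4$. View $s$ as leftmost and $t$ as rightmost, so that $\partial\Delta\setminus\{s,t\}$ consists of an upper and a lower arc. The graph $G+st$ is a subdivision of $M$, hence 2-connected. We claim that it has an *$st$-numbering* (Lempel–Even–Cederbaum): an ordering $s=v_0,v_1,\dots,v_m,v_{m+1}=t$ of the vertices such that every $v_i$ with $1\le i\le m$ has a neighbor of smaller and a neighbor of larger index.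

Recall that a 2-connected loopless graph is built from any of its cycles by adding *ears*, that is, paths (possibly single edges) with two distinct endpoints in the part already built and otherwise disjoint from it. Indeed, let $H$ be the part built so far, and suppose it is not the whole graph. If an edge outside $H$ has both ends in $H$, it is an ear. Otherwise there is an edge $xy$ with $x\in H$, $y\notin H$. Since $x$ is not a cut vertex, some path leads from $y$ to $H$ avoiding $x$; stop it at its first vertex in $H$. Together with $xy$ it is an ear.

Start with a cycle through the edge $st$ and order it along its path from $s$ to $t$. When an ear from $u$ to $w$ with $u<w$ is added, insert its inner vertices, in the order from $u$ to $w$, immediately after $u$. Each of them then has its predecessor on the ear as a smaller neighbor and its successor as a larger one. Older vertices keep their neighbors, and $s$ stays first and $t$ last. This proves the claim.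

Orient the edges of $G$ towards the larger index; this is possible as there are no loops. Let $r_i\in\{1,2,3\}$ be the in-degree of $v_i$. Let $C_i$ be the set of edges of $G$ from $\{v_0,\dots,v_i\}$ to $\{v_{i+1},\dots,v_{m+1}\}$.

**Step 2: sweep the disc by arcs, one vertex at a time.** *Claim.* There are disjoint arcs $\alpha_0,\dots,\alpha_m$ in $\Delta$ from the upper to the lower boundary arc such that $\alpha_i$ separates $\{v_0,\dots,v_i\}$ from the other vertices and meets $G$ exactly in one transverse point of each edge of $C_i$. Moreover, between $\alpha_{i-1}$ and $\alpha_i$ the graph consists of the star of $v_i$, with in-edges starting at consecutive points of $\alpha_{i-1}$ and out-edges ending at consecutive points of $\alpha_i$, and of disjoint arcs from $\alpha_{i-1}$ to $\alpha_i$.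

Let $\alpha_0$ be an arc that cuts off $s$. Given $\alpha_{i-1}$, let $W$ be the closed part of $\Delta$ on the side of $t$, and let $v=v_i$. The in-edges of $v$ belong to $C_{i-1}$, so they give arcs in $W$ from $\alpha_{i-1}$ to $v$; call these the in-arcs. Let $g_1,g_2$ be in-arcs that are neighbors among the in-arcs along $\alpha_{i-1}$. Together with the segment of $\alpha_{i-1}$ between them they bound a disc $Q\subset W$.

We show that neither $\operatorname{int}Q$ nor the open segment meets $G$. Suppose one of them does. If the open segment does, then by transversality so does $\operatorname{int}Q$. First, $\operatorname{int}Q$ contains a vertex. For otherwise some edge $e$ meets $\operatorname{int}Q$, and a piece of $e$ in $\operatorname{int}Q$ must leave at both of its ends. It can leave only through the open segment, which happens at most once since $e$ meets $\alpha_{i-1}$ at most once, or by ending at $v$, which happens at most once since there are no loops. So $e$ crosses the segment and ends at $v$. Then it is an in-edge between $g_1$ and $g_2$, contrary to their being neighbors. So there is a vertex $z\in\operatorname{int}Q$. Its index is larger than $i$, and $z\ne t$ since $t\in\partial\Delta$. Passing repeatedly to a neighbor of larger index, we get a path from $z$ to $t$ that uses only vertices of index larger than $i$. It meets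 neither $g_1$ nor $g_2$, and not $\alpha_{i-1}$, because its edges are not in $C_{i-1}$. So it stays in $\operatorname{int}Q$. But $t\notin Q$, a contradiction.

Let $Z$ be the union of the in-arcs and of the discs $Q$ for neighboring in-arcs. Then $Z$ meets $G$ only in the in-arcs, and the in-arcs start at consecutive points of $\alpha_{i-1}$. The discs have disjoint interiors, since no in-arc enters the interior of any of them. So $Z$ is an arc or a chain of discs glued along in-arcs, attached to $\alpha_{i-1}$ along a point or a segment. A thin neighborhood of $\alpha_{i-1}\cup Z$ in $W$ is a strip, and its frontier in $W$ is an arc $\alpha_i$ from the upper to the lower boundary arc. It crosses once each edge of $C_{i-1}$ that does not end at $v$, and once each out-edge of $v$. These are exactly the edges of $C_i$. The out-edges of $v$ all leave in the sector outside $Z$, so they are crossed consecutively. This proves the claim.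

**Step 3: redraw the graph with monotone edges.** Order each $C_i$ from top to bottom along $\alpha_i$. By Step 2, $C_i$ arises from $C_{i-1}$ by replacing $r_i$ consecutive edges by $4-r_i$ consecutive edges. The counterclockwise order at $v_i$ is: out-edges from bottom to top, then in-edges from top to bottom. Draw a new picture $F'$ slab by slab, with $v_i$ at $(x_i,y_i)$ and $x_1<\dots<x_m$. Strands that are not at $v_i$ are smooth graphs over the $x$-axis. Near $(x_i,y_i)$ use the following model.

* $r_i=2$: two crossing lines $y-y_i=\pm(x-x_i)$. With in-edges $d_1,d_2$ and out-edges $a_1,a_2$, each from top to bottom, the counterclockwise order is $a_2,a_1,d_1,d_2$; so the opposite pairs are $\{d_1,a_2\}$ and $\{d_2,a_1\}$, as for the two lines.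
* $r_i=1$: in-edge $d$, out-edges $a_1,a_2,a_3$ from top to bottom. The counterclockwise order is $a_3,a_2,a_1,d$, so the opposite pairs are $\{d,a_2\}$ and $\{a_1,a_3\}$. Take the line $y=y_i$ (from $d$ to $a_2$) and the parabola $x-x_i=(y-y_i)^2$ (from $a_1$ to $a_3$).
* $r_i=3$: the mirror image, with the parabola $x-x_i=-(y-y_i)^2$.

Connect these by smooth graphs over the $x$-axis, keeping the vertical orders. Since $|C_0|=|C_m|=1$, the two ends can be taken along the $x$-axis. Then $F'$ has the rotation system of $F$, and the long component enters at the left end and leaves at the right end.

On $F'$ the coordinate $x$ has exactly $p=\#\{i:r_i\ne2\}\le m$ critical points, the tips of the parabolas. They are nondegenerate and located at vertices, and $y'\ne0$ there. In the interior of each edge $x$ is strictly monotone without critical points. On the long component $x'>0$ at both ends, and $x'$ changes sign exactly at the critical points; so their number on it is even. On a closed component it is even too. Hence $p$ is even.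

**Step 4: bend the picture both ways.** In each edge $g$ choose an interior point $q_g$. Choose $R$ such that $F'\cap\{|x|\ge R\}\subset\{y=0\}$ and all vertices and all $q_g$ lie in $|x|<R$. Let $R'>R$, and let $h$ be smooth and even with $h''>0$ on $(-R',R')$ and $h(x)=|x|$ for $|x|\ge R'$. For small $\epsilon>0$ put
$$\Psi_\pm(x,y)=(x,\ \pm h(x)+\epsilon y),\qquad D_\pm=\Psi_\pm(F').$$
These are orientation-preserving diffeomorphisms, with determinant $\epsilon>0$, so $D_\pm$ is a $\pm$-drawing of $F$ once we have seen that its curvature zero set has finitely many components.

To find the curvature signs, take a regular parametrization $(x(\tau),y(\tau))$ of $F'$ and put $\kappa_0=x'y''-x''y'$. With $Y=\pm h(x)+\epsilon y$,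
$$x'Y''-x''Y'=x'(\pm h''x'^2\pm h'x''+\epsilon y'')-x''(\pm h'x'+\epsilon y')=\pm h''(x)\,x'^3+\epsilon\kappa_0=:N_\pm,$$
and the curvature of $D_\pm$ has the sign of $N_\pm$.

*Near a critical point $\tau_0$.* Here $x'=0$, $x''\ne0$, $y'\ne0$, so $\kappa_0(\tau_0)=-x''y'\ne0$. Near $\tau_0$ write $H=h''(x)>0$ and $\varphi=x'^3H/\kappa_0$. Then $N_\pm=\kappa_0(\pm\varphi+\epsilon)$, so $N_\pm=0$ if and only if $\varphi=\mp\epsilon$. We have
$$\varphi'=x'^2\Big[\frac{3x''H}{\kappa_0}+x'\Big(\frac H{\kappa_0}\Big)'\Big],$$
and the bracket is nonzero at $\tau_0$. So on every sufficiently small closed interval $J$ around $\tau_0$ the function $\varphi$ is strictly monotone, and $\varphi(\tau_0)=0$. Hence for small $\epsilon$, $N_\pm$ has exactly one zero on $J$, with a sign change. Choose the intervals $J$ so small that they avoid the points $q_g$.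

*On the rest of $F'\cap\{|x|\le R\}$.* Here $|x'|$ and $h''$ are bounded below by positive constants, and $\kappa_0$ is bounded. So for small $\epsilon$ the sign of $N_\pm$ is $\pm\operatorname{sign}x'$.

*For $|x|\ge R$.* Here $y=0$, so $\kappa_0=0$, and $N_\pm=\pm h''x'^3$ with $x'>0$: the sign is $\pm$ for $|x|<R'$, and the curve is straight for $|x|\ge R'$.

So the zero set has finitely many components, the total number of curvature sign changes is exactly $p$, and the first and last signs on the long component are $\pm$. Hence the cost of $D_\pm$ is $p$. At $q_g$ the curvature sign of $D_\pm$ is $\pm\eta_g$ with $\eta_g=\operatorname{sign}x'(q_g)$. $\square$

*Example.* For the $x$-axis with the unit circle, $s,v_1,v_2,t$ is an $st$-numbering with $r_1=1$, $r_2=3$, and $p=2=m$. The two inflections are the ones computed in Section 4. With the circle run counterclockwise, $\eta=-$ on its upper half and $\eta=+$ on all other edges.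

## 9. The estimate $a+b\le2(k-o)$ by induction over blocks

**Proposition.** Every marked map $T=(M,E)$ with $k$ vertices satisfies
$$a(T)+b(T)\le2\big(k-o(M)\big). \tag{2}$$

*Proof.* We use induction on $k$. For $k=0$ both sides are $0$. Let $k\ge1$, let $B$ be the block containing $E$, and fix orientations of the closed components of $M$.

**Step 1: see how the rest of $M$ is attached to $B$.** All degrees of $M$ are even, so $M$ decomposes into edge-disjoint cycles. Each cycle lies in one block, so every block has even degree at each vertex. Consider a component of $M\setminus E(B)$ that has edges. It meets $B$, since $M$ is connected. It does not meet $B$ in two vertices: otherwise there would be a path outside $E(B)$ between two vertices of $B$, which we may take with no inner vertex in $B$, and a path in $B$ would close it to a cycle, so that its edges would belong to $B$. So each such component meets $B$ in exactly one vertex.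

Let $v\in B$ have degree $2$ in $B$, with $B$-ends $\beta_1,\beta_2$. The two other edge-ends at $v$ lie in one block, by evenness. So everything attached to $B$ at $v$ is one connected subgraph $S_v$, of degree $2$ at $v$ and degree $4$ at its other vertices, with $S_v\cap B=\{v\}$.

**Step 2: show that $S_v$ hangs on one side, as a curl.** Both $B$ and $S_v$ have only even degrees and degree $2$ at $v$. Decomposing each into cycles, we find a cycle in $B$ through both $B$-ends at $v$ and a cycle in $S_v$ through both $S_v$-ends. These cycles meet only in $v$. If the $B$-ends were opposite at $v$, the two Jordan curves would cross exactly once, which is impossible. So the $B$-ends are adjacent and the $S_v$-ends are adjacent in the cyclic order at $v$, and each strand at $v$ has one end of each kind.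

Let the strand arriving by $\beta_1$ continue into $S_v$ by the opposite end $f$. Follow it straight through the degree-4 vertices of $S_v$. The component is closed, so the strand must leave $S_v$, and this is possible only at $v$. It does not arrive there by $f$, because a component runs through each of its edges once, in one direction. So it arrives by the other $S_v$-end $f'$ and continues to the end opposite $f'$, which is $\beta_2$. The same holds with $\beta_1,\beta_2$ exchanged.

**Step 3: extract a frame from $B$.** Let $F$ be $B$ with its degree-2 vertices suppressed (that is, erased as vertices, their two edges becoming one), marked by the edge containing $\infty$. By Step 2, each component of $F$ comes from a component of $M$ by skipping detours into the $S_v$; orient it accordingly. If $n_B=0$, then $B$ is a cycle and $F$ is trivial. Let $n_B\ge1$. Then $B$ is not a loop, so it is loopless and 2-connected.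

The map $F$ is loopless. Indeed, a loop of $F$ at $w$ would be a cycle of $B$ through $w$ with at least one further vertex, all of them of degree $2$ in $B$. The two other $B$-edges at $w$ lead to vertices off this cycle, so $w$ would be a cut vertex of $B$. Being 4-regular and loopless, $F$ has $n_B\ge2$ vertices. A cut vertex of $F$ would be a cut vertex of $B$. So $F$ is a frame with $m=n_B$.

**Step 4: rebuild $T$ from $F$ by insertions, and count.** Let $v$ have degree $2$ in $B$ and lie on the edge $g$ of $F$. Name the $B$-ends so that $g$ passes from $\beta_1$ to $\beta_2$. Let $T'_v$ be $S_v$ with $v$ suppressed and its position used as the marked point, oriented so that the long component starts by $f$ and ends by $f'$. If $S_v$ is a single loop, $T'_v$ is trivial. If the $S_v$-ends lie to the left of the path $\beta_1\to v\to\beta_2$, then, $f$ being opposite to $\beta_1$, the counterclockwise order at $v$ is $(\beta_2,f,f',\beta_1)$. On the right it is the mirror order. So $T$ is obtained from $F$ by inserting on its edges, for each such $v$, the marked map $\mathrm{curl}^{\pm}(T'_v)$, in the order in which the vertices $v$ occur.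

Let $T'_v$ have $k_v$ vertices, and put $o_v=o(T'_v)$. Suppressing $v$, which has degree $2$ in $S_v$, changes neither the blocks of $S_v$ nor their numbers of degree-4 vertices. (If $S_v$ is a loop, its block has $n_B=0$, and $o_v=0$ by convention.) Each block of $M$ other than $B$ is connected and avoids $E(B)$, so it is a block of exactly one $S_v$. Every vertex of $M$ has degree $4$ in $B$, or is one of the $v$, or is a vertex of exactly one $T'_v$. Hence
$$k=n_B+\sum_v(1+k_v),\qquad o(M)=[n_B\text{ odd}]+\sum_vo_v, \tag{3}$$
where $[n_B\text{ odd}]$ is $1$ if $n_B$ is odd and $0$ otherwise.

**Step 5: insert into both bent drawings and add.** Take $D_\pm$, $p$ and $\eta_g$ from Lemma 4. As $p$ is even, $p\le n_B-[n_B\text{ odd}]$. Insert the maps $\mathrm{curl}^\pm(T'_v)$ into $D_+$ and into $D_-$ by Lemma 2. For the vertices $v$ on an edge $g$ use distinct points near the point of $g$ given by Lemma 4, where the curvature still has the same sign, in the right order, and with disjoint discs. With $\eta_v=\eta_g$ for the edge $g$ carrying $v$,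
$$a(T)\le p+\sum_vc_{\eta_v}(\mathrm{curl}^{\pm}T'_v),\qquad b(T)\le p+\sum_vc_{-\eta_v}(\mathrm{curl}^{\pm}T'_v).$$
Whatever the sign $\eta_v$, the costs $c_{\eta_v}$ and $c_{-\eta_v}$ are $a$ and $b$ in some order. So the sum of the two lines no longer depends on these signs. By Lemma 3, the induction hypothesis for $T'_v$ (where $k_v\le k-1$), and (3),
$$a(T)+b(T)\le2p+\sum_v\big(a(T'_v)+b(T'_v)+2\big)\le2\big(n_B-[n_B\text{ odd}]\big)+\sum_v2(k_v-o_v+1)=2\big(k-o(M)\big).\qquad\square$$

In particular $a(T)$ and $b(T)$ are finite for all $T$.

## 10. Closing the line: proof of the Theorem

For $n=0$ the doodle is an embedded circle, and it can be drawn with $0$ inflections by the smooth Schoenflies theorem. Let $\Gamma$ be a connected doodle with $n\ge1$ double points and map $M$.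

**Step 1: open $\Gamma$ at its outer face.** Choose an edge $E$ on the boundary of the outer face, oriented so that the outer face is on its right, and orient the component containing $E$ accordingly. By the Proposition and Lemma 1,
$$a(M,E)=\frac{a(M,E)+b(M,E)}2+\frac{a(M,E)-b(M,E)}2\le n-o+1.$$

**Step 2: close a cheapest $+$-drawing at the top.** Let $L$ be a $+$-drawing of $(M,E)$ of cost $a=a(M,E)$ with word $w$. Choose $N$ so large that $L$ coincides with $y=|x|$ outside a compact set contained in $\{|x|<N,\ |y|<N\}$. Cut off the ends at $(\pm N,N)$, join $(N,N)$ to $(-N,N)$ by the horizontal segment, which meets the remaining part of $L$ only at its endpoints, and round the two corners. The turns there are from $(1,1)$ to $(-1,0)$ and from $(-1,0)$ to $(1,-1)$. Both cross products equal $1$, so both turns are left.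

**Step 3: check that this is a drawing of $\Gamma$ and count.** The result is a doodle with rotation system $M$. The new segment is a part of $E$ and is run westwards, so the face to the right of $E$ is the one above the segment, the unbounded face. By Fact (F) this doodle is a drawing of $\Gamma$. Up to repetition of $+$, the cyclic curvature word of the long component is $+\,w$, so its number of cyclic sign changes is that of the word $+w+$. Hence the total number of inflections equals the cost $a\le n+1-o$.

This proves the first claim. Since $o\ge0$, any closed plane curve with $n$ double points can be drawn with at most $n+1$ inflection points. The number $a$ is even; so if $n$ is even, $n+1$ is odd and $a\le n$. $\blacksquare$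

*Example.* Let us follow the two curves with $n=1$. For the limaçon, the outer face is a face with one corner, and $E$ is the outer loop with this face on its right. The face with two corners, and with it the inner loop, is on the left of $E$. So $(M,E)$ is the bare $\mathrm{curl}^+$, $a=0$, and closing $K_+$ gives a limaçon without inflections. For the figure-eight, the outer face is the face with two corners, so the other loop is on the right of $E$. Then $(M,E)$ is the bare $\mathrm{curl}^-$, with $a(\mathrm{curl}^-)=b(\mathrm{curl}^+)=2=n+1$, in agreement with the Complement. For the curve $PQRPQR$ of Section 1, $n=3$ and $o=1$, so the bound is $3$, and by parity it can be drawn with at most $2$ inflections.
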